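# Uniform annihilators of local cohomology and the Cohen–Macaulay heart

## 1. A Segre product $B$ and a linear form $h$

We begin with a ring. Let $k$ be any field, let $P=k[x,y]$, and put
$$A=P[z]/(z^3-x^2y)=P\oplus Pz\oplus Pz^2,\qquad \deg x=\deg y=\deg z=1 .$$
The assignment $x\mapsto\alpha^3,\ y\mapsto\beta^3,\ z\mapsto\alpha^2\beta$ respects the relation, since $(\alpha^2\beta)^3=\alpha^6\beta^3$. It embeds $A$ in $k[\alpha,\beta]$: modulo $3$, the exponents of the monomials in the images of $P$, $Pz$, $Pz^2$ are $(0,0)$, $(2,1)$, $(1,2)$, so the three images meet only in $0$, and each summand clearly maps injectively. Hence $A$ is a domain.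

Let
$$B=\bigoplus_{n\ge0}A_n\otimes_kk[u,v]_n\subseteq A[u,v],\qquad \mathfrak m=B_{>0},\qquad h=xu+yv\in B_1,\qquad F=B/hB .$$
So $B$ is the Segre product of $A$ and $k[u,v]$. It is a graded domain with $B_0=k$, generated in degree $1$ by the six elements $xu,xv,yu,yv,zu,zv$, because both $A$ and $k[u,v]$ are generated in degree $1$.

**(B1).** *$F$ is a domain. It embeds as a graded subring of $A[t]\subseteq k[\alpha,\beta,t]$ with $F_0=k$, $F_1=(P_2\oplus zP_1)t$ and $F_n=A_{2n}t^n$ for $n\ge2$.*

*Proof.* Consider the $A$-algebra map $\varphi:A[u,v]\to A[t]$, $u\mapsto -yt$, $v\mapsto xt$. It kills $h$, and we claim that $\ker\varphi=(h)$. The kernel is homogeneous in $(u,v)$. Let $g=\sum_{j=0}^{m}c_ju^jv^{n-j}\in\ker\varphi$ have $(u,v)$-degree $n$, with $m\le n$. Then $\sum_{j\le m}c_j(-y)^jx^{n-j}=0$, and dividing by $x^{n-m}$ in the domain $A$ gives $\sum_{j\le m}c_j(-y)^jx^{m-j}=0$. If $m\ge1$, this shows $x\mid c_my^m$, hence $x\mid c_m$, because $x,y$ is an $A$-regular sequence ($A$ is free over $P$). Subtracting $(c_m/x)\,h\,u^{m-1}v^{n-m}$ from $g$ removes the term with $u^m$ and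 leaves an element of the kernel of smaller degree in $u$. If $m=0$, then $c_0=0$. By induction on $m$, $g\in(h)$.

Next, $A[u,v]$ is bigraded, $B$ is the sum of the parts of bidegree $(n,n)$, and $h$ has bidegree $(1,1)$. If $ha\in B$, then $ha=ha'$, where $a'\in B$ is the sum of the diagonal components of $a$. So $hA[u,v]\cap B=hB$, and $\varphi$ embeds $F$ in $A[t]$. Its degree-$n$ part is $A_nP_nt^n$. Since $A_n=P_n\oplus P_{n-1}z\oplus P_{n-2}z^2$, we get $A_1P_1=P_2\oplus zP_1$, and for $n\ge2$ we get $A_nP_n=P_{2n}\oplus P_{2n-1}z\oplus P_{2n-2}z^2=A_{2n}$. $\square$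

Look at degree $1$. There $A_2=P_2\oplus P_1z\oplus kz^2$, so $F$ misses exactly one monomial. With $F'=\bigoplus_nA_{2n}t^n\supset F$ we have
$$F'/F=k\cdot z^2t ,$$
a copy of $k$ killed by $\mathfrak m$. This hole is the source of everything that follows.

What is the pair $(B,h)$ for? In Section 7 we prove that $B$ has dimension $3$, that it is Cohen–Macaulay away from $\mathfrak m$, and that its only local cohomology at $\mathfrak m$ below degree $3$ is a nonzero module $H^2_{\mathfrak m}(B)$ of finite length. So a power $h^N$ kills it. The hole shows that $F=B/hB$ is itself not Cohen–Macaulay at the origin, and of course $h$ is zero in $F$. We shall glue infinitely many copies of $B$ along $h$ to one noetherian ring $R$, with an element $\pi$ that is the common value of all the $h$'s. In $R$ the single element $\pi^N$ kills all the bad local cohomology. In $R/\pi R$ there are infinitely many bad points, and no nonzero element can kill the bad cohomology at all of them. This difference gives a negative answer to a question about derived categories, which we now set up.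

## 2. Codimension functions, the Cohen–Macaulay heart, and realization functors

Throughout, $R\ne0$ is a commutative noetherian ring with $\dim R<\infty$, and $\mathrm D(R)$ is its unbounded derived category. "CM" means Cohen–Macaulay. $\mathrm D^{\mathrm b}(R)$ consists of the complexes of arbitrary modules with bounded cohomology. We write $D^{\le n}$, $D^{>n}$, and so on for the standard truncation classes.

**Definition.** A codimension function is a map $\mathsf d:\operatorname{Spec}R\to\mathbb Z$ with $\mathsf d(\mathfrak q)=\mathsf d(\mathfrak p)+1$ whenever $\mathfrak p\subsetneq\mathfrak q$ are primes with no prime strictly between.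

On a catenary domain, height is a codimension function: all saturated chains from $0$ to $\mathfrak p$ have length $\operatorname{ht}\mathfrak p$. Height can fail for reducible rings. For $k[x,y,z]/(xz,yz)$, a plane and a line meeting in a point, the origin has height $2$ and lies directly above the generic point $(x,y)$ of the line, which has height $0$. But the function that is the height on the plane $V(z)$ and $1$ plus the height on the line $V(x,y)$ takes the value $2$ at the origin from both sides, and it is a codimension function.

Assume from now on that $R$ has a codimension function $\mathsf d$, and put $e:=\mathsf d-1$, again a codimension function. Following a saturated chain gives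
$$\operatorname{ht}(\mathfrak p/\mathfrak q)=e(\mathfrak p)-e(\mathfrak q)\qquad(\mathfrak p\supseteq\mathfrak q).$$
Every prime contains one of the finitely many minimal primes and $\dim R<\infty$, so $e$ takes values in some interval $[a,b]$.

**Definition.** An sp-filtration is a decreasing sequence $\Phi=(\Phi(n))_{n\in\mathbb Z}$ of specialization closed subsets of $\operatorname{Spec} R$. By Alonso Tarrío, Jeremías López and Saorín it determines a compactly generated t-structure $(\mathcal U_\Phi,\mathcal V_\Phi)$ in $\mathrm D(R)$ with aisle $\mathcal U_\Phi=\{X:\operatorname{Supp}H^n(X)\subseteq\Phi(n)\ \forall n\}$ and $\mathcal V_\Phi=\mathcal U_\Phi^{\perp}$. For $\Phi_{\mathsf d}(n)=\{\mathsf d>n\}=\{e\ge n\}$ we write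
$$\mathcal U=\{X:\operatorname{Supp}H^n(X)\subseteq\{e\ge n\}\ \text{for all }n\},\qquad\mathcal V=\mathcal U^\perp,\qquad\mathcal H=\mathcal U\cap\mathcal V[1].$$
The abelian category $\mathcal H$ is the Cohen–Macaulay heart of $R$. Up to equivalence it does not depend on $\mathsf d$.

Thus $\mathcal U$ is the part "$\le0$" of the t-structure, $\mathcal V[1]$ the part "$\ge0$", and $\mathcal V$ the part "$\ge1$".

*Example.* Let $R=\mathbb Z$ and $e=\operatorname{ht}$. Then $\mathcal U$ consists of the $X$ with $H^n(X)=0$ for $n>1$ and $H^1(X)$ torsion. Over $\mathbb Z$ every complex is the direct sum of its shifted cohomology modules. An object $M[-m]$ lies in $\mathcal V[1]$ iff $\operatorname{Hom}(X,M[-m-1])=0$ for all $X\in\mathcal U$. For $m\ge1$ this always holds, as a direct summand $H^n(X)[-n]$ of $X$ has $n\le1<m+1$. For $m=0$ the only condition comes from $n=1$ and says that $M$ is torsion-free. For $m<0$ the test object $\mathbb Z[-m-1]\in\mathcal U$ forces $M=0$. So $\mathcal H$ consists of the $X$ with $H^0(X)$ torsion-free, $H^1(X)$ torsion, and no other cohomology.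

**Definition.** A realization functor is a triangulated functor $\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ extending the inclusion $\mathcal H\hookrightarrow\mathrm D^{\mathrm b}(R)$ (up to natural isomorphism), as in the construction of Beilinson–Bernstein–Deligne.

The question is from M. Hrbek, T. Nakamura, J. Šťovíček, "Tilting complexes and codimension functions over commutative noetherian rings", arXiv:2207.01309 (2022): *is $R$ a homomorphic image of a Cohen–Macaulay ring if and only if the realization functor is an equivalence?* The answer is no. "Only if" is true and "if" is false.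

**Textbook facts.** For a prime $\mathfrak p$ we write $H^i_{\mathfrak p}(M_{\mathfrak p})$ for $H^i_{\mathfrak pR_{\mathfrak p}}(M_{\mathfrak p})$.

1. If $x_1,\dots,x_r$ generate $\mathfrak p$ and $\check C$ is the Čech complex on them (flat modules in degrees $[0,r]$), then $R\Gamma_{\mathfrak p}X_{\mathfrak p}\cong X\otimes\check C_{\mathfrak p}\cong X\otimes^LR\Gamma_{\mathfrak p}R_{\mathfrak p}$. Local cohomology commutes with directed colimits and flat base change and does not depend on the base ring.
2. Grothendieck vanishing: over a local ring $(A,\mathfrak m)$, $H^j_{\mathfrak m}(M)=0$ for $j>\dim\operatorname{Supp}M$. This holds for every $M$, as $M$ is a directed union of finitely generated submodules. If $M\ne0$ is finitely generated, the least $j$ with $H^j_{\mathfrak m}(M)\neq0$ is $\operatorname{depth}M$, so $M$ is CM iff $H^j_{\mathfrak m}(M)=0$ for $j<\dim M$.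
3. $E(R/\mathfrak p)$ is an injective $R$-module and an $R_{\mathfrak p}$-module, and it cogenerates the $R_{\mathfrak p}$-modules: for $0\ne m\in M$ some map $M\to E(R/\mathfrak p)$ is nonzero on $m$. Consequently, for an $R_{\mathfrak p}$-module $M$ and $s\in R$: $sM=0$ iff $s\operatorname{Hom}(M,E(R/\mathfrak p))=0$.
4. Local duality: if $S$ is regular local of dimension $n$ and $M$ is finitely generated, then $H^j_{\mathfrak m}(M)\cong\operatorname{Hom}_S(\operatorname{Ext}^{n-j}_S(M,S),E)$, where $E$ is the injective hull of the residue field. If $W$ is finitely generated and $\operatorname{Hom}_S(W,E)$ has finite length, then so does $W$, since its completion is $\operatorname{Hom}_S(\operatorname{Hom}_S(W,E),E)$; the converse is clear.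

From Fact 4 we shall use the following several times. Let the local ring $L$ be a quotient of $S$, let $\mathfrak p\in\operatorname{Spec}L$ and $\delta=\dim L/\mathfrak p$. The localization of $S$ at the preimage of $\mathfrak p$ is regular of dimension $n-\delta$, so for finitely generated $M$ over $L$,
$$H^j_{\mathfrak p}(M_{\mathfrak p})\ \text{ is Matlis dual to }\ \operatorname{Ext}_S^{\,n-(j+\delta)}(M,S)_{\mathfrak p}.\tag{1}$$
In particular one of the two vanishes iff the other does.

## 3. Two conditions on annihilators, and small cases

Consider: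

* **(UA)** for every prime $\mathfrak q$ there is $s\in R\setminus\mathfrak q$ with $sH^i_{\mathfrak p}(R_{\mathfrak p})=0$ for all $\mathfrak p\in\operatorname{Spec}R$ and all $i<e(\mathfrak p)-e(\mathfrak q)$.
* **(G)** for every prime $\mathfrak q$ there is $s\in R\setminus\mathfrak q$ with $sH^i_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})=0$ for all $\mathfrak p$ and all $i<e(\mathfrak p)-e(\mathfrak q)$.

The point in both is uniformity: one $s$ for all $\mathfrak p$.

**Theorem 1.** A realization functor $\mathrm D^{\mathrm b}(\mathcal H)\to\mathrm D^{\mathrm b}(R)$ is an equivalence iff (UA) holds.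

**Theorem 2.** If $R$ is a homomorphic image of a CM ring, then (G) and (UA) hold, so the realization functor is an equivalence.

**Theorem 3.** There is a $3$-dimensional noetherian domain $R$ with codimension function $\operatorname{ht}$ satisfying (UA) that is not a homomorphic image of a CM ring. So the answer to the question is negative.

**Theorem 4.** The following are equivalent: (a) $R$ is a homomorphic image of a CM ring; (b) (G) holds; (c) for every ideal $I\subsetneq R$ the realization functor for the CM heart of $R/I$ is an equivalence; (d) the same for every prime $I=\mathfrak q$.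

**Theorem 5.** If $\dim R\le2$, then $R$ is a homomorphic image of a CM ring iff the realization functor is an equivalence. This fails in every finite dimension $\ge3$.

Theorems 1–3 use only textbook facts. In Theorems 4 and 5 the implication to (a) uses a theorem of Kawasaki.

Here is (UA) in small cases.

*CM rings.* If $R$ is CM, then $\operatorname{ht}$ is a codimension function. With $e=\operatorname{ht}$ we have $e(\mathfrak p)-e(\mathfrak q)\le\operatorname{ht}\mathfrak p$, so all the groups in (UA) vanish and $s=1$ works.

*An embedded point.* Let $R=k[x,y]/(x^2,xy)$, with $e((x))=0$ and $e=1$ at the maximal ideals. The only condition with content is at $\mathfrak q=(x)$ and $i=0$. The module $H^0_{\mathfrak p}(R_{\mathfrak p})$ is $kx$ at $\mathfrak p=(x,y)$. It is $0$ at the other maximal ideals, where $y$ is invertible, so that $x=0$ and $R_{\mathfrak p}$ is a localization of $k[y]$. So $s=y\notin(x)$ works.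

*Plane and line.* Let $R=k[x,y,z]/(xz,yz)$ with $e$ as in Section 2. If $e(\mathfrak q)\geq1$, only $i=0$ and $e(\mathfrak p)=2$, $e(\mathfrak q)=1$ matter; then $\mathfrak p$ is a maximal ideal, not minimal, of a reduced ring, so $H^0_{\mathfrak p}(R_{\mathfrak p})=0$ and $s=1$ works. For $\mathfrak q=(z)$ take $s=x\notin(z)$. At primes of the plane other than the origin, $R_{\mathfrak p}$ is regular of dimension $e(\mathfrak p)$. At primes of the line other than the origin, $x=0$ in $R_{\mathfrak p}$. At the origin, $zR\cong k[z]$ and $R/zR=k[x,y]$, whose $H^0$ and $H^1$ vanish, so $H^i_{\mathfrak p}(R_{\mathfrak p})\cong H^i_{\mathfrak p}((zR)_{\mathfrak p})$ for $i<2$, and this is killed by $x$. So (UA) holds.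

## 4. The complexes $C(\mathfrak p)$ and the proof of Theorem 1

The plan is to produce explicit objects $P_\kappa$ of $\mathrm D^{\mathrm b}(R)$ that would be injective cogenerators of $\mathcal H$ with no higher self-obstructions, if only they lay in $\mathcal H$. The realization functor is an equivalence exactly when they do, and (UA) expresses exactly that they do.

**Step 1 (boundedness).** *This step moves everything into $\mathrm D^{\mathrm b}(R)$.* If $n\le a$, then $\{e\ge n\}=\operatorname{Spec}R$; if $n>b$, it is empty. So $D^{\le a}\subseteq\mathcal U\subseteq D^{\le b}$, and taking right orthogonals, $D^{>b}\subseteq\mathcal V\subseteq D^{>a}$. Let $U\to X\to V\to U[1]$ be the truncation triangle of $X\in\mathrm D^{\mathrm b}(R)$. Here $U$ is bounded above and $V$ bounded below. The exact sequences $H^n(X)\to H^n(V)\to H^{n+1}(U)$ and $H^{n-1}(V)\to H^n(U)\to H^n(X)$ show that both are bounded. So the t-structure restricts to $\mathrm D^{\mathrm b}(R)$. It is bounded there, because a bounded complex lies in $\mathcal U$ after shifting far in one direction and in $\mathcal V$ after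 shifting far in the other. In particular $\mathcal H\subseteq\mathrm D^{\mathrm b}(R)$, and every object of $\mathrm D^{\mathrm b}(R)$ is a finite iterated extension of shifts of objects of $\mathcal H$.

**Step 2 (upper bound).** *We show: if $X\in\mathcal U$, then $R\Gamma_{\mathfrak p}X_{\mathfrak p}\in D^{\le e(\mathfrak p)}$.* The support of $H^n(X)_{\mathfrak p}$ consists of primes $\mathfrak p'\subseteq\mathfrak p$ with $e(\mathfrak p')\ge n$, so it is empty or of dimension $\le e(\mathfrak p)-n$. By Grothendieck vanishing, $R\Gamma_{\mathfrak p}(H^n(X)_{\mathfrak p}[-n])\in D^{\le e(\mathfrak p)}$. By Fact 1, $X\mapsto R\Gamma_{\mathfrak p}X_{\mathfrak p}$ maps $D^{\le c}$ to $D^{\le c+r}$. Choose $c$ with $c+r\le e(\mathfrak p)$. In the triangle $\tau^{\le c}X\to X\to\tau^{>c}X\to$ the first term causes no trouble. The third has only finitely many nonzero cohomology modules, since $X\in D^{\le b}$, so it is a finite iterated extension of the $H^n(X)[-n]$, $n>c$. The claim follows.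

**Step 3 (lower bound).** *We show: if $X\in\mathcal V[1]$, then $R\Gamma_{\mathfrak p}X_{\mathfrak p}\in D^{\ge e(\mathfrak p)}$.* Let $K_\ell$ be the Koszul complex, in degrees $[-r,0]$, on the $\ell$-th powers of generators $x_1,\dots,x_r$ of $\mathfrak p$. Its cohomology is supported in $V(\mathfrak p)\subseteq\{e\ge e(\mathfrak p)\}$. For $j\ge0$ the complex $K_\ell[-e(\mathfrak p)+j]$ has cohomology only in degrees $n\le e(\mathfrak p)$, so it lies in $\mathcal U$. As $X[-1]\in\mathcal V$,
$$0=\operatorname{Hom}(K_\ell[-e(\mathfrak p)+j],X[-1])=\operatorname{Hom}(K_\ell,X[e(\mathfrak p)-1-j]).$$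
So $H^m\mathrm{RHom}(K_\ell,X)=0$ for $m<e(\mathfrak p)$. Now $\mathrm{RHom}(K_\ell,X)=\operatorname{Hom}(K_\ell,R)\otimes X$, and the colimit over $\ell$ of the complexes $\operatorname{Hom}(K_\ell,R)$ is $\check C$. Taking the colimit and localizing at $\mathfrak p$ gives the claim.

**Step 4 (fiber functors on $\mathcal H$).** *We attach to $X\in\mathcal H$ a module at each prime, exactly and faithfully.* By Steps 2 and 3, for $X\in\mathcal H$ the complex $R\Gamma_{\mathfrak p}X_{\mathfrak p}$ is concentrated in degree $e(\mathfrak p)$. Put $M_X(\mathfrak p):=H^{e(\mathfrak p)}_{\mathfrak p}(X_{\mathfrak p})$. Short exact sequences in $\mathcal H$ are triangles, so $X\mapsto M_X(\mathfrak p)$ is exact on $\mathcal H$. If $M_X(\mathfrak p)=0$ for all $\mathfrak p$, then $X=0$. Otherwise choose $\mathfrak p$ minimal in $\bigcup_n\operatorname{Supp}H^n(X)$. Then the cohomology of $X_{\mathfrak p}$ is supported only at $\mathfrak pR_{\mathfrak p}$, hence $R\Gamma_{\mathfrak p}X_{\mathfrak p}=X_{\mathfrak p}\ne0$, a contradiction.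

**Step 5 (the test objects).** *We represent the duals of the functors $M_X(\mathfrak p)$.* Let
$$C(\mathfrak p):=\mathrm{RHom}_R(R\Gamma_{\mathfrak p}R_{\mathfrak p},E(R/\mathfrak p))[-e(\mathfrak p)].$$
By adjunction $\operatorname{Hom}(X,C(\mathfrak p)[i])\cong\operatorname{Hom}(X\otimes^LR\Gamma_{\mathfrak p}R_{\mathfrak p},E(R/\mathfrak p)[i-e(\mathfrak p)])$. Since $E(R/\mathfrak p)$ is injective, naturally in $X\in\mathrm D(R)$,
$$\operatorname{Hom}(X,C(\mathfrak p)[i])\cong\operatorname{Hom}_R\big(H^{e(\mathfrak p)-i}_{\mathfrak p}(X_{\mathfrak p}),E(R/\mathfrak p)\big).\tag{2}$$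
For $X\in\mathcal U$ and $i=-1$ the right side is $0$ by Step 2, so $C(\mathfrak p)[-1]\in\mathcal V$, that is, $C(\mathfrak p)\in\mathcal V[1]$. For $X=R$ we get
$$H^i(C(\mathfrak p))=\operatorname{Hom}(H^{e(\mathfrak p)-i}_{\mathfrak p}(R_{\mathfrak p}),E(R/\mathfrak p)),$$
which vanishes unless $e(\mathfrak p)-\operatorname{ht}\mathfrak p\le i\le e(\mathfrak p)$. There is a minimal prime $\mathfrak p_0\subseteq\mathfrak p$ with $\operatorname{ht}\mathfrak p=e(\mathfrak p)-e(\mathfrak p_0)$, so it vanishes unless $a\le i\le b$.

For a family of cardinals $\kappa=(\kappa_{\mathfrak p})$ put $P_\kappa=\prod_{\mathfrak p}C(\mathfrak p)^{\kappa_{\mathfrak p}}$ (products of copies). As $\mathcal V$ is closed under products and products of modules are exact, $P_\kappa\in\mathcal V[1]\cap\mathrm D^{\mathrm b}(R)$. By (2) and Step 4, for $X\in\mathcal H$,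
$$\operatorname{Hom}(X,P_\kappa[i])=0\ (i\ne0),\qquad\operatorname{Hom}(X,P_\kappa)=\prod_{\mathfrak p}\operatorname{Hom}(M_X(\mathfrak p),E(R/\mathfrak p))^{\kappa_{\mathfrak p}},\tag{3}$$
and the second expression is an exact functor of $X\in\mathcal H$.

*Example.* For $R=\mathbb Z$, $e=\operatorname{ht}$: $C(0)=\mathrm{RHom}(\mathbb Q,\mathbb Q)=\mathbb Q$. For a prime number $p$, $R\Gamma_{(p)}\mathbb Z_{(p)}=(\mathbb Q/\mathbb Z_{(p)})[-1]=E[-1]$ with $E=E(\mathbb Z/p)$, so $C((p))=\mathrm{RHom}(E[-1],E)[-1]=\operatorname{Hom}(E,E)=\widehat{\mathbb Z}_p$. The products $P_\kappa$ are torsion-free modules in degree $0$, so they lie in $\mathcal H$.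

**Step 6 (equivalence means $P_\kappa\in\mathcal H$).** *We show that a realization functor $F$ is an equivalence iff $P_\kappa\in\mathcal H$ for all $\kappa$.*

($\Rightarrow$) Truncate: let $I\to P_\kappa\to Z\to I[1]$ be the triangle with $I\in\mathcal U$ and $Z\in\mathcal V$. As $P_\kappa\in\mathcal V[1]$, we have $I\in\mathcal H$. For $X\in\mathcal H$ the groups $\operatorname{Hom}(X,Z)$ and $\operatorname{Hom}(X,Z[-1])$ vanish, so $\operatorname{Hom}(X,I)\cong\operatorname{Hom}(X,P_\kappa)$, which is exact in $X\in\mathcal H$ by (3). Thus $I$ is injective in $\mathcal H$. Since $F$ is fully faithful and extends the inclusion, $\operatorname{Hom}_{\mathrm D(R)}(X,I[n])\cong\operatorname{Ext}^n_{\mathcal H}(X,I)=0$ for $n>0$. For $n<0$ it vanishes because $X$ and $I$ lie in a heart. By (3) the groups $\operatorname{Hom}(X,P_\kappa[n])$, $n\ne0$, vanish too. So $\operatorname{Hom}(X,I[n])\to\operatorname{Hom}(X,P_\kappa[n])$ is bijective for all $n$, and $\operatorname{Hom}(X,Z[n])=0$ for all $n$ and all $X\in\mathcal H$. By Step 1 the same holds for all $X\in\mathrm D^{\mathrm b}(R)$. Taking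 $X=R$ gives $Z=0$, so $P_\kappa=I\in\mathcal H$.

($\Leftarrow$) By (3) each $P_\kappa$ is an injective object of $\mathcal H$ with $\operatorname{Hom}_{\mathrm D(R)}(X,P_\kappa[n])=0$ for $n>0$, $X\in\mathcal H$.

Each $Y\in\mathcal H$ embeds in some $P_\kappa$. Take $\kappa_{\mathfrak p}=|\operatorname{Hom}(M_Y(\mathfrak p),E(R/\mathfrak p))|$ and let $f:Y\to P_\kappa$ correspond under (3) to the list of all these homomorphisms. Let $K=\ker f$ in $\mathcal H$. The composite $K\to Y\to P_\kappa$ is zero, so by naturality every composite $M_K(\mathfrak p)\to M_Y(\mathfrak p)\to E(R/\mathfrak p)$ is zero. By Fact 3, $M_K(\mathfrak p)\to M_Y(\mathfrak p)$ is zero. It is injective by exactness. So all $M_K(\mathfrak p)$ vanish, and $K=0$ by Step 4.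

Now we show by induction on $n$ that $F:\operatorname{Hom}_{\mathrm D^{\mathrm b}(\mathcal H)}(X,Y[n])\to\operatorname{Hom}_{\mathrm D(R)}(X,Y[n])$ is bijective for all $X,Y\in\mathcal H$ (identifying $F(X)$ with $X$). For $n<0$ both sides vanish, and for $n=0$ this is fullness and faithfulness of $\mathcal H\subseteq\mathrm D^{\mathrm b}(R)$. For $n\ge1$ choose an exact sequence $0\to Y\to J\to Z\to0$ in $\mathcal H$ with $J=P_\kappa$. On both sides $\operatorname{Hom}(X,J[n])=0$, so on both sides
$$\operatorname{Hom}(X,Y[n])=\operatorname{coker}\big(\operatorname{Hom}(X,J[n-1])\to\operatorname{Hom}(X,Z[n-1])\big),$$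
compatibly with $F$. The induction hypothesis applies to $J$ and $Z$. Every object of $\mathrm D^{\mathrm b}(\mathcal H)$ is a finite iterated extension of shifts of objects of $\mathcal H$, so by the five lemma $F$ is fully faithful. Its essential image is then a triangulated subcategory containing $\mathcal H$, so it is $\mathrm D^{\mathrm b}(R)$ by Step 1.

**Step 7 (reading off (UA)).** *We translate $P_\kappa\in\mathcal H$ into annihilators.* Since $P_\kappa\in\mathcal V[1]$, we have $P_\kappa\in\mathcal H$ iff $P_\kappa\in\mathcal U$, that is, iff $H^n(P_\kappa)_{\mathfrak q}=0$ whenever $n>e(\mathfrak q)$. Here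
$$H^n(P_\kappa)=\prod_{\mathfrak p}(N^n_{\mathfrak p})^{\kappa_{\mathfrak p}},\qquad N^n_{\mathfrak p}=\operatorname{Hom}(H^{e(\mathfrak p)-n}_{\mathfrak p}(R_{\mathfrak p}),E(R/\mathfrak p)).$$
Fix $\mathfrak q$ and $n>e(\mathfrak q)$. Then $H^n(P_\kappa)_{\mathfrak q}=0$ for all $\kappa$ iff some $s_n\in R\setminus\mathfrak q$ kills all $N^n_{\mathfrak p}$. "If" is clear. For "only if", take $\kappa_{\mathfrak p}=|N^n_{\mathfrak p}|$ and the one element of the product that lists all elements of all $N^n_{\mathfrak p}$. It vanishes at $\mathfrak q$, so some $s_n\notin\mathfrak q$ kills it, hence kills every element of every $N^n_{\mathfrak p}$. By Fact 3, $s_nN^n_{\mathfrak p}=0$ iff $s_nH^{e(\mathfrak p)-n}_{\mathfrak p}(R_{\mathfrak p})=0$. With $i=e(\mathfrak p)-n$, the condition $n>e(\mathfrak q)$ reads $i<e(\mathfrak p)-e(\mathfrak q)$. For $n>b$ the index $i$ is negative and nothing is required. So only the finitely many $n$ with $e(\mathfrak q)<n\le b$ matter, and we may multiply the $s_n$. This is (UA), and Theorem 1 is proved. $\blacksquare$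

Note that being an equivalence does not depend on which realization functor is used.

## 5. Good modules: from Cohen–Macaulay rings to (G) and (UA)

For Theorem 2 we must transport annihilators from one module to another. Let $S$ be noetherian, $\mathfrak q\in\operatorname{Spec}S$, $Y\subseteq\operatorname{Spec}S$, and let $c:Y\to\mathbb Z$ be bounded above.

**Definition.** For $k\ge0$ a finitely generated $S$-module $M$ is $k$-good if some $s\in S\setminus\mathfrak q$ satisfies $sH^i_{\mathfrak p}(M_{\mathfrak p})=0$ for all $\mathfrak p\in Y$ and $i<c(\mathfrak p)-k$. Good means $0$-good.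

So $k$ measures the loss in range. In this language, (G) at $\mathfrak q$ says that $R/\mathfrak q$ is good, and (UA) at $\mathfrak q$ that $R$ is good, for $S=R$, $Y=\operatorname{Spec}R$, $c=e-e(\mathfrak q)$. Three rules:

1. Extensions of $k$-good modules are $k$-good (multiply the two annihilators). Modules killed by an element outside $\mathfrak q$ are good.
2. *If $0\to M'\to M\to M''\to0$ is exact, $M$ is good and $M''$ is $k$-good with $k\ge1$, then $M'$ is $(k-1)$-good.* Use $H^{i-1}_{\mathfrak p}(M''_{\mathfrak p})\to H^i_{\mathfrak p}(M'_{\mathfrak p})\to H^i_{\mathfrak p}(M_{\mathfrak p})$: for $i<c(\mathfrak p)-(k-1)$ we have $i-1<c(\mathfrak p)-k$ and $i<c(\mathfrak p)$, so both outer terms are uniformly killed.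
3. *If $M_{\mathfrak q}\cong N_{\mathfrak q}$, then $M$ is $k$-good iff $N$ is.* Clearing denominators, some $f:M\to N$ is an isomorphism at $\mathfrak q$. So $\ker f$ and $\operatorname{coker}f$ are killed by some $t\notin\mathfrak q$, and $t$ kills all their local cohomology. The long exact sequences of $0\to\ker f\to M\to\operatorname{im}f\to0$ and $0\to\operatorname{im}f\to N\to\operatorname{coker}f\to0$ show that $M$ is $k$-good iff $\operatorname{im}f$ is, iff $N$ is.

**Lemma 1.** *If there is a good module $N$ with $N_{\mathfrak q}\ne0$ of finite length, then $S/\mathfrak q$ is good.*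

*Proof.* The idea is to gain one degree at a time. For $k\ge\sup c$, $S/\mathfrak q$ is $k$-good, as nothing is required. Suppose $S/\mathfrak q$ is $k$-good with $k\ge1$.

First, every finitely generated $M$ with $M_{\mathfrak q}$ of finite length is $k$-good. Take a prime filtration with factors $S/\mathfrak q_j$. If $\mathfrak q_j\subseteq\mathfrak q$, then $\mathfrak q_j$ lies in the support of $M$, which forces $\mathfrak q_j=\mathfrak q$. So each factor is $S/\mathfrak q$, which is $k$-good, or is killed by an element outside $\mathfrak q$. Use rule 1.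

Now choose $x\in N$ whose image in $N_{\mathfrak q}$ is a nonzero element of the socle, so $(Sx)_{\mathfrak q}\cong k(\mathfrak q)$, the residue field at $\mathfrak q$. The module $N/Sx$ has finite length at $\mathfrak q$, so it is $k$-good. As $N$ is good, $Sx$ is $(k-1)$-good by rule 2. Since $(Sx)_{\mathfrak q}\cong(S/\mathfrak q)_{\mathfrak q}$, rule 3 shows that $S/\mathfrak q$ is $(k-1)$-good. Iterate down to $k=0$. $\square$

**Proposition 1.** *If $R=S/J$ with $S$ CM, then (G) holds for $R$.*

*Proof.* We apply Lemma 1 over $S$ to a complete intersection. Let $\mathfrak q\in V(J)$, $h=\operatorname{ht}_S\mathfrak q$, $Y=V(\mathfrak q)\subseteq\operatorname{Spec}S$ and $c(\mathfrak p)=\operatorname{ht}_S\mathfrak p-h$. As $S_{\mathfrak p}$ is CM, $c(\mathfrak p)=\operatorname{ht}(\mathfrak p/\mathfrak q)$. A saturated chain from $\mathfrak q$ to $\mathfrak p$ lies in $V(J)=\operatorname{Spec}R$, so $c(\mathfrak p)=e(\mathfrak p)-e(\mathfrak q)\le\dim R$, and $c$ is bounded above.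

Choose $x_1,\dots,x_h\in\mathfrak q$ with $\operatorname{ht}(x_1,\dots,x_h)=h$ and put $N=S/(x_1,\dots,x_h)$. For $\mathfrak p\supseteq\mathfrak q$ the ideal generated by the $x_i$ in $S_{\mathfrak p}$ has height $h$, so the $x_i$ are part of a system of parameters of the CM ring $S_{\mathfrak p}$, and $N_{\mathfrak p}$ is CM of dimension $c(\mathfrak p)$. So $H^i_{\mathfrak p}(N_{\mathfrak p})=0$ for $i<c(\mathfrak p)$, and $N$ is good with $s=1$. Also $N_{\mathfrak q}\ne0$ is artinian. By Lemma 1, $S/\mathfrak q$ is good. For the primes $\mathfrak p\in\operatorname{Spec}R$ containing $\mathfrak q$ this is the statement of (G) at $\mathfrak q$, and for the other primes $(R/\mathfrak q)_{\mathfrak p}=0$. $\square$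

**Proposition 2.** *If (G) holds, then for every finitely generated $R$-module $M$ and every prime $\mathfrak q$ there is $s\in R\setminus\mathfrak q$ with $sH^i_{\mathfrak p}(M_{\mathfrak p})=0$ for all $\mathfrak p$ and $i<e(\mathfrak p)-e(\mathfrak q)$. In particular (UA) holds.*

*Proof.* Use goodness at $\mathfrak q$ with $Y=\operatorname{Spec}R$, $c=e-e(\mathfrak q)$. By prime filtrations and rule 1 we may take $M=R/\mathfrak q'$. If $\mathfrak q'\not\subseteq\mathfrak q$, rule 1 applies. If $\mathfrak q'=\mathfrak q$, this is (G). Let $\mathfrak q'\subsetneq\mathfrak q$ and induct on $\operatorname{ht}(\mathfrak q/\mathfrak q')$.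

Let $s'\notin\mathfrak q'$ be as in (G) for $\mathfrak q'$. It kills $H^i_{\mathfrak p}(M_{\mathfrak p})$ for $i<e(\mathfrak p)-e(\mathfrak q')$, in particular for $i<e(\mathfrak p)-e(\mathfrak q)$. If $s'\notin\mathfrak q$, we are done. If $s'\in\mathfrak q$, put $M'=R/(\mathfrak q'+s'R)$. All primes $\mathfrak q''$ in a prime filtration of $M'$ strictly contain $\mathfrak q'$, so each $R/\mathfrak q''$ is good at $\mathfrak q$ by the first cases or by induction, and $M'$ is good via some $s\notin\mathfrak q$. From $0\to M\xrightarrow{s'}M\to M'\to0$ we get the exact sequence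
$$H^{i-1}_{\mathfrak p}(M'_{\mathfrak p})\to H^i_{\mathfrak p}(M_{\mathfrak p})\xrightarrow{s'}H^i_{\mathfrak p}(M_{\mathfrak p}).$$
For $i<e(\mathfrak p)-e(\mathfrak q)$ the second map is zero, so $H^i_{\mathfrak p}(M_{\mathfrak p})$ is a quotient of $H^{i-1}_{\mathfrak p}(M'_{\mathfrak p})$ and is killed by $s$. The last assertion is the case $M=R$. $\square$

Propositions 1 and 2 with Theorem 1 prove Theorem 2. $\blacksquare$

## 6. An annihilator trapped inside $\mathfrak q$

We turn to the converse. By Proposition 1, a ring satisfying (UA) that is an image of a CM ring must satisfy (G). So a sensible person tries to prove (UA) $\Rightarrow$ (G) with Lemma 1.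

At a minimal prime $\mathfrak q$ this works at once: take $N=R$, which is good by (UA) at $\mathfrak q$, and $N_{\mathfrak q}=R_{\mathfrak q}$ is artinian. It even settles low dimension.

**Lemma 2.** *If $\dim R\le2$ and (UA) holds, then (G) holds.*

*Proof.* Let $\mathfrak q$ be prime. If $\dim R/\mathfrak q\le1$, then for $\mathfrak p\supseteq\mathfrak q$ and $0\le i<e(\mathfrak p)-e(\mathfrak q)\le1$ we have $i=0$ and $\mathfrak p\neq\mathfrak q$, and $H^0_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})=0$ because $(R/\mathfrak q)_{\mathfrak p}$ is a domain of positive dimension. So $s=1$ works. If $\dim R/\mathfrak q=2$, then $\mathfrak q$ is minimal, and Lemma 1 applies with $N=R$ as just explained. $\square$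

Now let $R$ be a domain and $\mathfrak q$ a prime of height $1$. Take $0\ne x\in\mathfrak q$ and $N=R/xR$, so that $N_{\mathfrak q}\ne0$ has finite length. Is $N$ good at $\mathfrak q$? From $0\to R\xrightarrow{x}R\to N\to0$ we get
$$H^i_{\mathfrak p}(R_{\mathfrak p})\to H^i_{\mathfrak p}(N_{\mathfrak p})\to H^{i+1}_{\mathfrak p}(R_{\mathfrak p}),\qquad i<e(\mathfrak p)-e(\mathfrak q).$$
The left term is killed by the element from (UA) at $\mathfrak q$. So is the right term, except when $i+1=e(\mathfrak p)-e(\mathfrak q)$. That degree is covered by (UA) only at the smaller prime $0$, because $e(\mathfrak p)-e(\mathfrak q)<e(\mathfrak p)-e(0)$. But (UA) at $0$ provides an annihilator $s_0\ne0$ and says nothing about $s_0\notin\mathfrak q$. If every available $s_0$ lies in $\mathfrak q$, the argument stops here. (In Proposition 2 the same difficulty is overcome by passing to $R/(\mathfrak q'+s'R)$, where (G) gives information; (UA) gives none there.)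

This tells us what a counterexample should look like. We want a $3$-dimensional domain and a height-one prime $\pi R$ with infinitely many maximal ideals above it. The groups $H^2$ at these maximal ideals should all be killed by one power of $\pi$, and should not all be killed by any single element outside $\pi R$. One copy of $B$ with $\pi=h$ is the local model.

## 7. The local cohomology of $B$

We return to $B,\mathfrak m,h,F$ of Section 1.

**(B2).** *$\dim B=3$, and $B_{\mathfrak p}$ is CM for all primes $\mathfrak p\ne\mathfrak m$.*

*Proof.* Let $w\in\{xu,xv,yu,yv\}$, say $w=xu$. The ring $A[u,v][1/w]$ is graded by $\deg_{u,v}-\deg_A$. Its part of degree $0$ is $B_w$, and $u$ is a unit of degree $1$, so $A[u,v][1/w]=B_w[u^{\pm1}]$. (For $w=xv,yv$ use $v$.) The ring $A[u,v]$ is a hypersurface, hence CM, and a domain of dimension $4$ finitely generated over $k$. So $B_w[u^{\pm1}]$ is CM of dimension $4$, and by flat descent $B_w$ is CM, of dimension $3$. Hence $\dim B=3$. Since $(zu)^3=(xu)^2(yu)$ and $(zv)^3=(xv)^2(yv)$, the ideal $(xu,xv,yu,yv)$ has radical $\mathfrak m$, so the open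 sets $\operatorname{Spec}B_w$ cover $\operatorname{Spec}B\setminus\{\mathfrak m\}$. $\square$

**(B3).** *$H^0_{\mathfrak m}(B)=H^1_{\mathfrak m}(B)=0$, and $H^2_{\mathfrak m}(B)\ne0$ has finite length. So $h^NH^2_{\mathfrak m}(B)=0$ for some $N$.*

*Proof.* $B$ and $F$ are domains of positive dimension, so their $H^0_{\mathfrak m}$ vanish. The sequence $0\to B\xrightarrow{h}B\to F\to0$ then shows that $h$ is injective on $H^1_{\mathfrak m}(B)$. Every element of this module is killed by a power of $h$, so $H^1_{\mathfrak m}(B)=0$. The next terms of the sequence give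
$$H^1_{\mathfrak m}(F)\cong\ker\big(h:H^2_{\mathfrak m}(B)\to H^2_{\mathfrak m}(B)\big).$$

*Nonvanishing.* $F'\subset A[t]$ is a torsion-free $F$-module, so $H^0_{\mathfrak m}(F')=0$, and $0\to F\to F'\to k\,z^2t\to0$ gives an injection $k\hookrightarrow H^1_{\mathfrak m}(F)$. Hence $H^2_{\mathfrak m}(B)\ne0$.

*Finite length.* Let $S$ be the polynomial ring in six variables that maps onto $B$, localized at the origin. By Fact 4, $H^2_{\mathfrak m}(B)$ is Matlis dual to the finitely generated module $\operatorname{Ext}^4_S(B_{\mathfrak m},S)$. Let $\mathfrak p$ be a non-maximal prime of $B_{\mathfrak m}$ and $\delta=\dim B_{\mathfrak m}/\mathfrak p$. By (1) with $n=6$, $\operatorname{Ext}^4_S(B_{\mathfrak m},S)_{\mathfrak p}$ vanishes iff $H^{2-\delta}_{\mathfrak p}(B_{\mathfrak p})$ does, and this is $0$ because $B_{\mathfrak p}$ is CM of dimension $3-\delta$. So the Ext module is supported at the maximal ideal only, has finite length, and so does its dual. As $h\in\mathfrak m$, a power of $h$ kills it. $\square$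

**(B4).** *$B$ is free over $k[h]$ with a homogeneous basis containing $1$.*

*Proof.* Lift a homogeneous $k$-basis of $F$ containing $1$ to homogeneous elements $b_\lambda$ of $B$, with $1$ lifted to $1$. They span: $B_n$ is spanned by the $b_\lambda$ of degree $n$ and $hB_{n-1}$; induct on $n$. They are independent: in a nontrivial relation $\sum p_\lambda(h)b_\lambda=0$ we may cancel powers of the nonzerodivisor $h$ until some $p_\lambda(0)\neq0$, and reducing modulo $h$ gives a contradiction. $\square$

## 8. Gluing infinitely many copies of $B$ along $h$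

Let $B_i$, $i\in\mathbb N=\{1,2,\dots\}$, be copies of $B$, with ideals $\mathfrak m_i$ and quotients $F_i$. View each $B_i$ as an algebra over $k[\pi]$ via $\pi\mapsto h$. For $J\subseteq\mathbb N$ put
$$R'_J=\bigotimes_{k[\pi],\,j\in J}B_j,\qquad R'=R'_{\mathbb N},\qquad F_J=\bigotimes_{k,\,j\in J}F_j=R'_J/\pi R'_J,\qquad G=F_{\mathbb N}.$$
By (B4) the infinite tensor products are directed unions of the finite ones, and $R'_J$ is free over $k[\pi]$. We also write $[n]=\{1,\dots,n\}$ and $\mathbb N\setminus i$ for $\mathbb N\setminus\{i\}$.

Why over $k[\pi]$ and not over $k$? In $\bigotimes_kB_j$ a nonzero element involves only indices $\le n$ for some $n$. For $i>n$ it stays nonzero modulo $\mathfrak m_i$, because the quotient by the ideal generated by $\mathfrak m_i$ is $\bigotimes_{j\ne i}B_j$. So it becomes a unit after localization at that ideal, and it cannot kill the nonzero $H^2$ there. There would be no common annihilator at all, and (UA) at $0$ would be lost. Over $k[\pi]$, the element $\pi$ lies in all the $\mathfrak m_i$.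

**Step 1 (domains and primes).** *We collect the basic properties of $R'$.* By freeness, $\pi$ is a nonzerodivisor on $R'_J$. By (B1), $F_J$ embeds in a polynomial ring over $k$ in the variables $\alpha_j,\beta_j,t_j$, so it is a domain and $\pi R'_J$ is prime. $R'_J$ is $\mathbb N$-graded with $\deg\pi=1$, so $\bigcap_n\pi^nR'_J=0$. Hence every $f\ne0$ in $R'_J$ can be written $f=\pi^af'$ with $f'\notin\pi R'_J$. If also $g=\pi^bg'\neq0$ with $g'\notin\pi R'_J$, then $f'g'\notin\pi R'_J$ and $fg=\pi^{a+b}f'g'\ne0$. So $R'_J$ is a domain.

Put $M_i:=\mathfrak m_iR'\ni\pi$. Then $R'/M_i=k\otimes_{k[\pi]}R'_{\mathbb N\setminus i}=F_{\mathbb N\setminus i}$ is a domain, so $M_i$ is prime. Write $\bar M_i=M_i/\pi R'\subset G$. Then: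

**(†)** *If $0\ne g\in F_{[n]}\subset G$, then $g\notin\bar M_i$ for $i>n$. So a nonzero $g\in G$ lies in only finitely many $\bar M_i$.* Indeed $F_{[n]}\to G/\bar M_i=F_{\mathbb N\setminus i}$ is injective for $i>n$.

**Step 2 (avoidance).** *We want the maximal ideals of the localization of $R'$ at $R'\setminus\bigcup_i M_i$ to be the $M_i$ only. For this we show: if an ideal $J\subseteq R'$ lies in $\bigcup_iM_i$, then $J\subseteq M_i$ for some $i$.* As $\pi\in M_i$ for all $i$, we may replace $J$ by $J+\pi R'$ and work with its image $\bar J\subseteq G$. If $\bar J=0$, then $J\subseteq M_1$. Suppose $\bar J\ne0$ is contained in no $\bar M_i$. Take $0\ne g\in\bar J$ and let $T$ be the set of $i$ with $g\in\bar M_i$, finite by (†). By prime avoidance choose $0\ne g'\in\bar J\setminus\bigcup_{i\in T}\bar M_i$ (take $g'=g$ if $T=\emptyset$). Let $g,g'\in F_{[n]}$, so $T\subseteq[n]$; let $m=n+1$, and let $0\ne y\in F_m$ be homogeneous of positive degree. Consider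
$$g^*=g'+gy\in\bar J\cap F_{[m]} .$$

* For $i\in T$: $g^*\equiv g'\not\equiv0$ modulo $\bar M_i$.
* For $i\le n$, $i\notin T$: modulo $\bar M_i$, $g^*$ becomes $\bar g'\otimes1+\bar g\otimes y\in F_{[n]\setminus i}\otimes_kF_m$ with $\bar g\ne0$. It is nonzero, because $1,y$ are linearly independent over $k$.
* For $i=m$: $y\in\bar M_m$, so $g^*\equiv g'$ modulo $\bar M_m$, and $g'\notin\bar M_m$ by (†). In particular $g^*\ne0$.
* For $i>m$: $g^*\notin\bar M_i$ by (†).

So $g^*\in\bar J$ lies in no $\bar M_i$, a contradiction.

**Step 3 (the ring $R$).** *We localize.* Let $\Sigma=R'\setminus\bigcup_iM_i$ and $R=\Sigma^{-1}R'$, a domain. Its primes correspond to the primes of $R'$ contained in $\bigcup_i M_i$, hence in some $M_i$ by Step 2. The $M_i$ are pairwise incomparable: for $i\ne j$, the element $xu$ of $\mathfrak m_i$ has image $-xyt\ne0$ in $F_i\subseteq F_{\mathbb N\setminus j}=R'/M_j$, so $M_i\not\subseteq M_j$. Therefore the maximal ideals of $R$ are exactly the $M_iR$.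

**Step 4 (the local rings).** *We show that each $L_i:=R_{M_iR}=R'_{M_i}$ is a quotient of a regular local ring of dimension $7$.* Let $V_i$ be the localization of $R'_{\mathbb N\setminus i}$ at its prime $(\pi)$, a local domain with maximal ideal $\pi V_i$. We have $\bigcap_n\pi^nV_i=0$. Indeed, if $f\in R'_{\mathbb N\setminus i}$ lies in this intersection, then for each $n$ there is $\sigma\notin(\pi)$ with $\sigma f\in(\pi^n)$. Since $\sigma$ is a nonzerodivisor modulo the prime $(\pi)$ and $\pi$ is a nonzerodivisor, we may cancel one factor $\pi$ after another and get $f\in(\pi^n)$. So $f\in\bigcap_n(\pi^n)=0$. Thus $V_i$ is a discrete valuation ring.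

Since $R'_{\mathbb N\setminus i}/(\pi)=R'/M_i$, elements of $R'_{\mathbb N\setminus i}\setminus(\pi)$ lie outside $M_i$. Hence $L_i$ is the localization of $B_i\otimes_{k[\pi]}V_i$, a finitely generated $V_i$-algebra, at the ideal generated by $\mathfrak m_i$, which is maximal with residue field $V_i/\pi$. So $L_i$ is noetherian and universally catenary, and it is a quotient of the localization $S_i$ of $V_i[T_1,\dots,T_6]$ at $(\pi,T_1,\dots,T_6)$, a regular local ring of dimension $7$.

**Step 5 ($R$ is noetherian).** *We use Cohen's theorem: it suffices that all primes are finitely generated.* First, let $Q$ be any ideal containing some $f\notin\pi R$. Up to a unit of $R$, $f\in R'\setminus\pi R'$, so by (†) $f\in M_iR$ only for $i$ in a finite set $T$. Choose a finitely generated $Q'\subseteq Q$ with $f\in Q'$ and $Q'L_i=QL_i$ for $i\in T$. For $i\notin T$ both become $L_i$. So $Q=Q'$.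

Now let $Q$ be a prime contained in $\pi R$. If $\pi\in Q$, then $Q=\pi R$. If $\pi\notin Q$ and $0\ne f\in Q$, we may take $f\in R'$ and write $f=\pi^nf''$ with $f''\notin\pi R'$. Then $f''\in Q\subseteq\pi R$, so $\sigma f''\in\pi R'$ for some $\sigma\in\Sigma$. As $\pi R'$ is prime and disjoint from $\Sigma$, $f''\in\pi R'$, a contradiction. So $Q=0$.

## 9. (UA) holds and (G) fails: proof of Theorem 3

**Step 1 (cohomology at the maximal ideals).** *We import (B3).* The map $B_i\to B_i\otimes_{k[\pi]}V_i$ is a base change of the flat map $k[\pi]\to V_i$, so $(B_i)_{\mathfrak m_i}\to L_i$ is flat and local, and $\mathfrak m_iL_i$ is the maximal ideal of $L_i$. Hence $\dim L_i=3$ and $H^j_{M_i}(L_i)=H^j_{\mathfrak m}(B)\otimes_BL_i$. This is $0$ for $j<2$. For $j=2$ it is nonzero by faithful flatness, of finite length (the composition factors $k$ become $L_i/\mathfrak m_iL_i$), and killed by $\pi^N$ with $N$ independent of $i$. So $\dim R=3$. As each $L_i$ is a catenary local domain, $\operatorname{ht}$ is a codimension function on $\operatorname{Spec}R$, and we take $e=\operatorname{ht}$.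

**Step 2 ($R_{\mathfrak p}$ is CM for non-maximal $\mathfrak p$).** *We show that there is no bad cohomology elsewhere.* Let $\mathfrak p\subsetneq M_iR$ be prime and $\delta=\dim L_i/\mathfrak p\ge1$. By (1) over $S_i$, $H^j_{\mathfrak p}(R_{\mathfrak p})$ is Matlis dual to $\operatorname{Ext}^{7-(j+\delta)}_{S_i}(L_i,S_i)_{\mathfrak p}$. For $j+\delta\le2$ the dual $H^{j+\delta}_{M_i}(L_i)$ of $\operatorname{Ext}^{7-(j+\delta)}_{S_i}(L_i,S_i)$ has finite length, so this Ext module has finite length by Fact 4, and its localization at the non-maximal prime $\mathfrak p$ is $0$. Hence $\operatorname{depth}R_{\mathfrak p}\ge3-\delta\ge\dim R_{\mathfrak p}$.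

**Step 3 (UA).** *We verify the condition prime by prime.* If $\mathfrak q\ne0$ and $i<\operatorname{ht}\mathfrak p-\operatorname{ht}\mathfrak q\le\operatorname{ht}\mathfrak p-1$, then $H^i_{\mathfrak p}(R_{\mathfrak p})=0$: for non-maximal $\mathfrak p$ by Step 2, and for maximal $\mathfrak p$ because then $i<2$. So $1\notin\mathfrak q$ works. If $\mathfrak q=0$ and $i<\operatorname{ht}\mathfrak p$, then $H^i_{\mathfrak p}(R_{\mathfrak p})$ is $0$ or equals $H^2_{M_j}(L_j)$ for some $j$, so it is killed by $\pi^N\ne0$. Thus (UA) holds, and by Theorem 1 the realization functor of $R$ is an equivalence.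

**Step 4 ($R$ is not a homomorphic image of a CM ring).** *We show that (G) fails at $\mathfrak q=\pi R$.* This is a prime of height $1$. Suppose $R$ were a homomorphic image of a CM ring. By Proposition 1 there is $g\in R\setminus\pi R$ that kills $H^i_{M_j}(L_j/\pi L_j)$ for all $j$ and all $i<\operatorname{ht}M_jR-\operatorname{ht}\pi R=2$. By (†), $g\notin M_jR$ for almost all $j$. For such $j$, $g$ is a unit in $L_j$, so $H^1_{M_j}(L_j/\pi L_j)=0$. But $H^1_{M_j}(L_j)=0$, so the sequence $0\to L_j\xrightarrow{\pi}L_j\to L_j/\pi L_j\to0$ gives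
$$H^1_{M_j}(L_j/\pi L_j)\cong\ker\big(\pi: H^2_{M_j}(L_j)\to H^2_{M_j}(L_j)\big)\ne0,$$
as $H^2_{M_j}(L_j)\ne0$ is killed by $\pi^N$. This contradiction proves Theorem 3. $\blacksquare$

The annihilator at $0$ is trapped: $\pi^N$ lies in $\mathfrak q=\pi R$, exactly as in Section 6. Also, every nonempty open subset of $\operatorname{Spec}R/\pi R$ contains almost all the points $M_j$, where $R/\pi R$ is not CM. So the CM locus of $R/\pi R$ contains no nonempty open set, although every $L_j$ is a quotient of a regular ring.

## 10. All quotients at once: proof of Theorem 4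

The restriction of $e$ to $V(I)$ is a codimension function of $R/I$, so Theorem 1 applies to $R/I$.

(a)$\Rightarrow$(b) is Proposition 1. (b)$\Rightarrow$(c): Proposition 2 with $M=R/I$ is (UA) for $R/I$; apply Theorem 1. (c)$\Rightarrow$(d) is trivial. (d)$\Rightarrow$(b): by Theorem 1, (UA) holds for $R/\mathfrak q$, and (UA) for $R/\mathfrak q$ at its zero ideal is (G) at $\mathfrak q$, since $(R/\mathfrak q)_{\mathfrak p}=0$ for $\mathfrak p\not\supseteq\mathfrak q$.

(b)$\Rightarrow$(a). Here we use, without proof, **Kawasaki's theorem** (T. Kawasaki, *Finiteness of Cousin cohomologies*, Trans. AMS 360 (2008); see also *On arithmetic Macaulayfication of Noetherian rings*, Trans. AMS 354 (2002)): a finite-dimensional noetherian ring is a homomorphic image of a CM ring if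

* (C1) it is universally catenary,
* (C2) the formal fibers of all its localizations are CM,
* (C3) the CM locus of each finitely generated algebra over it is open,
* (C4) it has a codimension function.

Assume (G). Condition (C4) is a standing assumption.

**Step 1 ((C1) and (C2)).** *We turn the annihilators into information on completions.* Let $\mathfrak q\subseteq\mathfrak p$, $D=(R/\mathfrak q)_{\mathfrak p}$ and $d=\dim D=e(\mathfrak p)-e(\mathfrak q)$. By (G) some $0\ne s\in D$ kills $H^j_{\mathfrak p}(D)$ for $j<d$. Write $\hat D$ as a quotient of a regular local ring $S$ of dimension $n$, and put $K^j=\operatorname{Ext}^{n-j}_S(\hat D,S)$. By Fact 4 the Matlis dual of $K^j$ is $H^j_{\mathfrak p}(\hat D)=H^j_{\mathfrak p}(D)$, so $sK^j=0$ for $j<d$.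

Let $Q\in\operatorname{Spec}\hat D$ with $Q\cap D=0$, and $\delta=\dim\hat D/Q$. Then $s\notin Q$, so $K^j_Q=0$ for $j<d$. By (1), $H^i_Q(\hat D_Q)$ is Matlis dual to $K^{i+\delta}_Q$, so it vanishes for $i<d-\delta$. Therefore $\operatorname{depth}\hat D_Q\ge d-\delta\ge\dim\hat D_Q$. Since depth is at most dimension, equality holds throughout: $\hat D_Q$ is CM, and $\dim\hat D_Q+\dim\hat D/Q=d$.

The formal fiber of $R_{\mathfrak p}$ over $\mathfrak q$ is the generic formal fiber of $D$, whose local rings are these $\hat D_Q$. This is (C2). By flatness (going down) the minimal primes $Q$ of $\hat D$ contract to $0$, and for them the dimension formula says $\dim\hat D/Q=d$. So $\hat D$ is equidimensional. By Ratliff's theorem (Matsumura, *Commutative Ring Theory*, Thm. 31.7) every $R_{\mathfrak p}$ is universally catenary. Being universally catenary can be checked on localizations, so (C1) holds.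

**Step 2 (generic Cohen–Macaulayness of domains over $R$).** *We prepare (C3): for every finitely generated $R$-algebra $T$ and $P\in\operatorname{Spec}T$, $\mathrm{CM}(T/P)$ contains a nonempty open set.* Let $\mathfrak q=P\cap R$, and let $s\notin\mathfrak q$ be as in (G). For $\mathfrak p\supseteq\mathfrak q$ with $s\notin\mathfrak p$, $s$ is a unit on $(R/\mathfrak q)_{\mathfrak p}$, so $H^i_{\mathfrak p}((R/\mathfrak q)_{\mathfrak p})=0$ for $i<e(\mathfrak p)-e(\mathfrak q)=\dim(R/\mathfrak q)_{\mathfrak p}$. Thus $(R/\mathfrak q)_s$ is CM. By generic Noether normalization, after inverting a nonzero element of $R/\mathfrak q$ (divisible by $s$), $T/P$ is finite over a polynomial ring $C$ over a CM localization of $R/\mathfrak q$; so $C$ is CM. After inverting a nonzero element of the domain $C$, $T/P$ is free over $C$. Then it is flat over a CM ring with artinian fibers, hence CM.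

**Step 3 ((C3)).** *We apply Nagata's topological criterion.* The CM locus is stable under generization. By the criterion (Matsumura, Thm. 24.2) it remains to see that for $P\in\mathrm{CM}(T)$, $\mathrm{CM}(T)$ contains a nonempty open subset of $V(P)$. Choose elements $x=(x_1,\dots,x_h)$ of $P$ that form a maximal $T_P$-regular sequence; $h=\operatorname{ht}P$. We now invert finitely many elements outside $P$, replacing $T$ by the localization, so that the following hold.

* $x$ is $T$-regular: the finitely generated modules $((x_1,\dots,x_{l-1}):x_l)/(x_1,\dots,x_{l-1})$ vanish at $P$, so each is killed by an element outside $P$.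
* $P^m\subseteq(x)$ for some $m$: this holds at $P$, because $T_P/(x)$ is artinian.
* With $\bar T=T/(x)$, the factors $P^j\bar T/P^{j+1}\bar T$, $0\le j<m$, are free over $T/P$: this is generic freeness over the domain $T/P$.
* $T/P$ is CM: this is Step 2.

Let $P'\supseteq P$. Then $\bar T_{P'}$ has a finite filtration whose factors are free over the CM ring $(T/P)_{P'}$, and $P\bar T$ is nilpotent, so
$$\operatorname{depth}\bar T_{P'}\ge\dim(T/P)_{P'}=\dim\bar T_{P'} .$$
Hence $\bar T_{P'}=T_{P'}/(x)$ is CM, and since $x$ is $T_{P'}$-regular, $T_{P'}$ is CM. This proves (C3), and Kawasaki's theorem gives (a). $\blacksquare$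

## 11. Dimension two and below, and every dimension from three on: proof of Theorem 5

Let $\dim R\le2$. If $R$ is a homomorphic image of a CM ring, the realization functor is an equivalence by Theorem 2. Conversely, if it is an equivalence, then (UA) holds by Theorem 1, (G) holds by Lemma 2, and $R$ is a homomorphic image of a CM ring by Theorem 4.

For $n\ge3$ take $R\times k[X_1,\dots,X_n]$ with $R$ from Theorem 3. It has dimension $n$, and the height on each of the two components is a codimension function $e$. It satisfies (UA). Given $\mathfrak q$ in one component, choose $s$ with entry $0$ in the other component and, in the component of $\mathfrak q$, an element as in (UA) for that component. In $R$ this exists by Theorem 3. In the CM ring $k[X_1,\dots,X_n]$ with $e=\operatorname{ht}$, the element $1$ works, as in Section 3. Then $s\notin\mathfrak q$, and $s$ kills all local cohomology at primes of the other component. So by Theorem 1 the realization functor is an equivalence. The ring is not a homomorphic image of a CM ring, because its quotient $R$ is not. $\blacksquare$
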